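# Compact Four-Dimensional ECS Manifolds Do Not Exist

## Curvature as an operator on bivectors

Manifolds are smooth, connected and without boundary. Metrics are pseudo-Riemannian of arbitrary signature. We use
$$R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z,\qquad R(X,Y,Z,T)=g(R(X,Y)Z,T).$$
Symmetric 2-tensors are identified with self-adjoint endomorphisms by means of $g$. The symbol $X\wedge Y$, for vectors, also denotes the skew-adjoint endomorphism
$$(X\wedge Y)Z=g(Y,Z)X-g(X,Z)Y .$$
In this notation a metric of constant curvature $1$ has $R(X,Y)=X\wedge Y$. For a self-adjoint $h$ put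
$$K_h(X\wedge Y)=hX\wedge Y+X\wedge hY .$$
For example $K_{\mathrm{id}}(X\wedge Y)=2\,X\wedge Y$.

**Definition (Weyl tensor, dimension 4).** Let $\mathrm{Ric}(Y,Z)=\mathrm{tr}(X\mapsto R(X,Y)Z)$, let $s$ be the scalar curvature, and let $P=\frac12(\mathrm{Ric}-\frac s6 g)$. The Weyl tensor $W$ is defined by
$$R(X,Y)=W(X,Y)+K_P(X\wedge Y),\tag{1}$$
that is, $R(X,Y,Z,T)$ equals
$$W(X,Y,Z,T)+g(Y,Z)P(X,T)-g(X,Z)P(Y,T)+P(Y,Z)g(X,T)-P(X,Z)g(Y,T).$$

The textbook facts we need are these. $W$ has all the algebraic symmetries of a curvature tensor and all its traces vanish. A manifold of dimension at least $4$ is conformally flat exactly when $W=0$. It is locally symmetric exactly when $\nabla R=0$.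

**Definition (conformally symmetric, ECS).** A pseudo-Riemannian manifold of dimension $n\ge4$ is *conformally symmetric* if $\nabla W=0$. It is *essentially conformally symmetric*, or *ECS*, if in addition it is neither conformally flat nor locally symmetric.

A parallel tensor on a connected manifold vanishes everywhere or nowhere. So an ECS manifold is a manifold of dimension at least $4$ with nonzero parallel $W$ that is not locally symmetric.

**Example 1.** The product $S^2\times S^2$ of two unit spheres is conformally symmetric, because $\nabla R=0$ and $W$ is built from $R$ and $g$. It is not conformally flat: here $\mathrm{Ric}=g$, $s=4$ and $P=\frac16 g$, so $W=0$ would give $R(X,Y)=\frac13X\wedge Y$, while the planes spanned by one vector from each factor have curvature zero. It is not ECS, being locally symmetric.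

**Definition (action on tensors).** An endomorphism $a$ of a tangent space acts on tensors as a derivation. For instance
$$(a\cdot\omega)(X,Y)=-\omega(aX,Y)-\omega(X,aY),$$
$$(a\cdot W)(X,Y)=[a,W(X,Y)]-W(aX,Y)-W(X,aY).$$
For example, $a\cdot g=0$ says that $a$ is skew-adjoint. The Ricci identity says that a parallel tensor is annihilated by every $R(X,Y)$.

**Conventions for forms.** For bundle-valued 1-forms, $(\lambda\wedge\sigma)(X,Y)=\lambda(X)\sigma(Y)-\lambda(Y)\sigma(X)$, and for a bilinear form $b$,
$$b(\sigma\wedge\tau)(X,Y)=b(\sigma X,\tau Y)-b(\sigma Y,\tau X).$$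
In a local frame, $b(\sigma\wedge\tau)=b_{kl}\,\sigma^k\wedge\tau^l$. If $b$ is symmetric, then $b(\sigma\wedge\sigma)=0$. A *metric volume form* is a 4-form $\Omega$ with $\Omega(v_1,\dots,v_4)^2=|\det g(v_i,v_j)|$. For example $dt\wedge ds\wedge dx\wedge dy$ is one for $2\,dt\,ds+dx^2+dy^2$ on $\mathbb R^4$.

**Definition ($\xi^2\wedge A$).** For a covector $\xi$ and a symmetric form $A$,
$$(\xi^2\wedge A)(X,Y,Z,T)=\xi(Y)\xi(Z)A(X,T)-\xi(X)\xi(Z)A(Y,T)+A(Y,Z)\xi(X)\xi(T)-A(X,Z)\xi(Y)\xi(T).\tag{2}$$

For example, comparison with (1) shows that $\xi^2\wedge g$ is $K_{\xi\otimes\xi}$ written as a $(0,4)$-tensor. We record three properties.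

First, replacing $A$ by $A+\xi\odot\zeta$, where $\xi\odot\zeta=\xi\otimes\zeta+\zeta\otimes\xi$, changes nothing. Indeed, the eight terms of $\xi^2\wedge(\xi\odot\zeta)$ are, in order,
$$\xi_Y\xi_Z\xi_X\zeta_T+\xi_Y\xi_Z\zeta_X\xi_T-\xi_X\xi_Z\xi_Y\zeta_T-\xi_X\xi_Z\zeta_Y\xi_T+\xi_Y\zeta_Z\xi_X\xi_T+\zeta_Y\xi_Z\xi_X\xi_T-\xi_X\zeta_Z\xi_Y\xi_T-\zeta_X\xi_Z\xi_Y\xi_T,$$
and they cancel in pairs. So if $\xi=g(u,\cdot)$ with $u\ne0$ null, then $\xi^2\wedge A$ makes sense for a symmetric form $A$ on the plane $V=u^\perp/\mathbb Ru$: pull $A$ back to $u^\perp=\ker\xi$ and extend it arbitrarily, since two extensions differ by some $\xi\odot\zeta$.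

Second, if $\xi(n)=1$ and $v,v'\in u^\perp$, only one term of (2) survives:
$$(\xi^2\wedge A)(n,v,n,v')=-A(v,v').\tag{3}$$

Third, extend $A$ so that $A(u,\cdot)=0$. Contract (2) over $X,T$. The last three terms contribute multiples of $A(Y,u)$, $g(u,u)$ and $A(u,Z)$, all zero, so
$$\text{contraction of }\xi^2\wedge A\text{ over }X,T\ =\ (\mathrm{tr}\,A)\,\xi\otimes\xi .\tag{4}$$
The plane $V$ carries the induced nondegenerate metric $\eta$, and $\mathrm{tr}\,A$ is the $\eta$-trace.

**Definition (types).** A nonzero Weyl tensor $W$ at a point of a 4-manifold is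

* of *type I* if $W=\xi^2\wedge A$ with $\xi=g(u,\cdot)$, $u\neq0$ null, and $A$ a traceless **nondegenerate** symmetric form on $V=u^\perp/\mathbb Ru$;
* of *type II* if $W=\varepsilon\,\omega\otimes\omega$ with $\varepsilon=\pm1$, $\omega=g(B\cdot,\cdot)$, $B\ne0$ skew-adjoint and $B^2=0$.

**Example 2.** This family illustrates ECS and both types. On $\mathbb R^4$ with coordinates $(t,s,x^1,x^2)$ take constant symmetric matrices $\eta=(\eta_{ij})$, nondegenerate, and $a=(a_{ij})\ne0$ with zero $\eta$-trace, and a smooth function $f(t)$. Put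
$$F=-(a_{ij}+f(t)\eta_{ij})x^ix^j,\qquad g=F\,dt^2+2\,dt\,ds+\eta_{ij}\,dx^idx^j .$$
The Koszul formula gives $\nabla\partial_s=0$, $\nabla_{\partial_i}\partial_j=0$, and
$$\nabla_{\partial_t}\partial_i=\nabla_{\partial_i}\partial_t=\tfrac12\partial_iF\,\partial_s,\qquad \nabla_{\partial_t}\partial_t=\tfrac12\partial_tF\,\partial_s-\tfrac12\eta^{ik}\partial_iF\,\partial_k .$$
So $u=\partial_s$ is null and parallel, with $\xi=g(u,\cdot)=dt$. Since $\nabla u=0$, $R$ vanishes when one argument is $u$. Next, $R(\partial_i,\partial_j)\partial_k=0$ and $R(\partial_i,\partial_j)\partial_t=\nabla_{\partial_i}(\frac12\partial_jF\,\partial_s)-\nabla_{\partial_j}(\frac12\partial_iF\,\partial_s)=0$. Finally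
$$R(\partial_t,\partial_i)\partial_t=\nabla_{\partial_t}(\tfrac12\partial_iF\,\partial_s)-\nabla_{\partial_i}(\tfrac12\partial_tF\,\partial_s-\tfrac12\eta^{jk}\partial_jF\,\partial_k)=\tfrac12\eta^{jk}\partial_i\partial_jF\,\partial_k,$$
so $R(\partial_t,\partial_i,\partial_t,\partial_j)=\frac12\partial_i\partial_jF=-(a_{ij}+f\eta_{ij})$. Writing $a,\eta$ also for the forms $a_{ij}dx^idx^j$, $\eta_{ij}dx^idx^j$, we get from (3)
$$R=\xi^2\wedge a+f\,\xi^2\wedge\eta=\xi^2\wedge a+K_{f\xi\otimes\xi},$$
because $\eta$ differs from $g$ by some $\xi\odot\zeta$. By (4), $\mathrm{Ric}=2f\,\xi\otimes\xi$. Hence $s=0$, $P=f\,\xi\otimes\xi$ and $W=\xi^2\wedge a$. The formulas for $\nabla$ show that $\nabla dx^i$ is a multiple of $dt\otimes dt$, so $\nabla_X a$ has the form $\xi\odot\zeta$ and $\nabla W=0$. Moreover $\nabla P=f'\,\xi\otimes\xi\otimes\xi$. Thus the metric is ECS exactly when $f$ is not constant.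

If $\det a\neq0$ (automatic for definite $\eta$), $W$ is of type I. If $\eta=2\,dx\,dy$ and $a=a_0\,dx^2$ with $a_0=\pm1$, the expansion of (2) gives $W=-a_0\,\omega\otimes\omega$ with $\omega=dt\wedge dx$. Here $\omega=g(B\cdot,\cdot)$ with $BZ=dt(Z)\,\partial_y-dx(Z)\,\partial_s$, and $B^2=0$. This is type II.

## Closed four-manifolds with parallel Weyl tensor

The paper of Andrzej Derdzinski and Ivo Terek, "The metric structure of compact rank-one ECS manifolds", arXiv:2304.10388 (2023), is the source of the problem. The facts recorded with it are the following. ECS manifolds exist in every dimension $n\geq4$. All have indefinite signature. Each carries a distinguished null parallel distribution, whose rank is always $1$ or $2$. Compact ECS manifolds (of rank one) are known in every dimension $n\ge5$. The problem, recorded as not yet settled, concerns the one remaining dimension: *is there a compact four-manifold without boundary that is ECS?*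

**Theorem 1.** No compact four-dimensional ECS manifold exists. More generally, let $(M,g)$ be compact, of dimension 4, with $\nabla W=0$. Then $W=0$ or $\nabla R=0$; and if $W\ne0$, then $W$ is not of type I or II.

There is no restriction on the signature or on the rank of the distinguished distribution. The analytic core is a statement in which $\nabla W=0$ is not assumed.

**Theorem 2.** Let $\dim M=4$.

(A) Let $u$ be a nowhere zero null parallel vector field with $R(X,Y)=0$ for all $X,Y\in u^\perp$, and let $\xi=g(u,\cdot)$. Let $V=u^\perp/\mathbb Ru$ be oriented, with induced metric $\eta$, parallel metric area form $\mu$, and $\eta(J\cdot,\cdot)=\mu$. Define $B\in\mathrm{End}\,V$ by $\eta(B[v],[v'])=-R(n,v,n,v')$, where $\xi(n)=1$. For any parallel traceless self-adjoint $q\in\mathrm{End}\,V$ write $[B,q]=\kappa J$. Then $\kappa\,\Omega$ is exact for some metric volume form $\Omega$. Hence $\int_M\kappa\,\mathrm{dvol}=0$ if $M$ is compact.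

(B) Let $\omega=g(B\cdot,\cdot)$ be a nonzero parallel 2-form with $B^2=0$, and let $D=\ker B$. Then $c=R(h_1,h_2,h_1,h_2)/\omega(h_1,h_2)^2$ is the same for all totally null planes $\mathrm{span}(h_1,h_2)$ complementary to $D$, and $c\,\Omega$ is exact for some metric volume form $\Omega$. Hence $\int_M c\,\mathrm{dvol}=0$ if $M$ is compact.

The plan is to show that an ECS four-manifold is of type I or II, then to apply (A) or (B) on a finite cover. There $\kappa$ or $c$ turns out to be a nonzero constant, so its integral over a compact manifold cannot vanish.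

## Two coordinate computations

Take Example 2 with $f$ not constant. The crudest way to make it compact would use translations in the $x$-plane. Let $B=a+f\,\mathrm{id}$, with indices raised by $\eta$. Translation by $w$ changes $F$ by $-2\eta(Bw,x)-\eta(Bw,w)$, so it is an isometry only if $(a+f(t)\,\mathrm{id})w=0$ for all $t$. As $f$ is not constant, $w=0$. Any compact quotient would need less obvious isometries, so we look for an obstruction that every isometry respects. The volume form of $\mathbb R^4$ is of course exact. What matters is a primitive built from data that can also be chosen on a closed manifold.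

*Type I.* Let $\eta=dx^2+dy^2$ and $a=dx^2-dy^2$, so $F=-(f+1)x^2-(f-1)y^2$. The vector field $n=\partial_t-\frac12F\,\partial_s$ is null with $g(u,n)=1$, and $\nu=g(n,\cdot)=ds+\frac12F\,dt$. Modulo $u$ we have $\nabla_Xn\equiv\beta^1(X)\partial_x+\beta^2(X)\partial_y$ with
$$\beta^1=(f+1)x\,dt,\qquad\beta^2=(f-1)y\,dt .$$
Put $\Omega=\nu\wedge dt\wedge dx\wedge dy$, and pair $dx,dy$ with $\beta^1,\beta^2$ in the four obvious ways:
$$d(dx\wedge\beta^1+dy\wedge\beta^2)=0,\qquad d(dx\wedge\beta^1-dy\wedge\beta^2)=0,$$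
$$d(dx\wedge\beta^2-dy\wedge\beta^1)=-2f\,dx\wedge dy\wedge dt,\qquad d(dx\wedge\beta^2+dy\wedge\beta^1)=2\,dx\wedge dy\wedge dt .$$
The third result involves $f$, a function we know nothing about. In the fourth, $f$ cancels. With $\Psi=-(dx\wedge\beta^2+dy\wedge\beta^1)$ we have $d\nu\wedge\Psi=0$, since both factors contain $dt$. Therefore
$$d(\nu\wedge\Psi)=-\nu\wedge d\Psi=2\,\nu\wedge dx\wedge dy\wedge dt=2\,\Omega .$$

*Type II.* Let $\eta=2\,dx\,dy$ and $a=a_0\,dx^2$, so $F=-a_0x^2-2fxy$. Here $\omega=dt\wedge dx$ and $D=\ker B=\mathrm{span}(\partial_s,\partial_y)$. The vector fields $n=\partial_t-\frac12F\,\partial_s$ and $\partial_x$ span a totally null plane field $H$ complementary to $D$. Let $p$ be the projection onto $D$ along $H$. Since $\nabla_X\partial_x=\frac12\partial_xF\,dt(X)\,\partial_s$ and $B\partial_x=-\partial_s$, we find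
$$(\nabla_Xp)\partial_x=-p\nabla_X\partial_x=\gamma(X)B\partial_x,\qquad\gamma=\tfrac12\partial_xF\,dt=-(a_0x+fy)\,dt .$$
Let $\Theta=\nu\wedge dy$ with $\nu=ds+\frac12F\,dt$. Then $\gamma\wedge\Theta=-(a_0x+fy)\,dt\wedge ds\wedge dy$, and
$$d(\gamma\wedge\Theta)=-a_0\,dx\wedge dt\wedge ds\wedge dy=a_0\,\omega\wedge\Theta .$$
Again $f$ disappears, this time because of the factor $dy$ in $\Theta$.

In both cases we choose a complement to the parallel null object ($n$ for $u$, $H$ for $D$), record how it turns by a form ($\beta$ or $\gamma$), and use that the derivative of this form is curvature. The complement is not canonical, but on any manifold it can be chosen globally. Theorem 2 says that the two computations survive an arbitrary choice.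

## Ricci identity plus second Bianchi identity

We now assume $\dim M=4$, $\nabla W=0$ and $W\neq0$.

**Step 1: $\nabla P$ is totally symmetric.** The purpose is to convert the second Bianchi identity into an algebraic property of $Q=\nabla P$. Put $C(U,X,T)=(\nabla_UP)(X,T)-(\nabla_XP)(U,T)$. By (1) and $\nabla W=0$, $(\nabla_UR)(X,Y)=K_{\nabla_UP}(X\wedge Y)$. In the cyclic sum of $(\nabla_UR)(X,Y,Z,T)$ over $U,X,Y$, the factor $g(Y,Z)$ comes with $(\nabla_UP)(X,T)$ from the term $(U;X,Y)$ and with $-(\nabla_XP)(U,T)$ from the term $(X;Y,U)$. The factor $g(Y,T)$ comes with $-(\nabla_UP)(X,Z)+(\nabla_XP)(U,Z)$. So the second Bianchi identity reads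
$$\sum_{\mathrm{cyc}(U,X,Y)}\big[g(Y,Z)\,C(U,X,T)-g(Y,T)\,C(U,X,Z)\big]=0 .$$
Contract over $Y,T$ and write $c(X)$ for the trace of $C(X,\cdot,\cdot)$. The term displayed gives $C(U,X,Z)-4C(U,X,Z)$. The term for $(X,Y,U)$ gives $g(U,Z)c(X)-C(X,U,Z)=g(U,Z)c(X)+C(U,X,Z)$. The term for $(Y,U,X)$ gives $-g(X,Z)c(U)-C(X,U,Z)=-g(X,Z)c(U)+C(U,X,Z)$. Altogether
$$-C(U,X,Z)+g(U,Z)c(X)-g(X,Z)c(U)=0 .$$
Contracting over $X,Z$ gives $-c(U)+c(U)-4c(U)=0$, so $c=0$, and then $C=0$.

**Step 2: $\nabla_wP$ lies in a small space determined by $W$.** The purpose is to use the Ricci identity. Since $\nabla W=0$, $R(X,Y)\cdot W=0$. Differentiating, and using $\nabla W=0$ again, we get $(\nabla_wR)(X,Y)\cdot W=0$, that is, $K_{\nabla_wP}(X\wedge Y)\cdot W=0$. In other words $\nabla_wP\in\mathfrak h_W$ for all $w$, where at each point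
$$\mathfrak h_W=\{h\text{ self-adjoint, real}:\ K_h(X\wedge Y)\cdot W=0\ \text{ for all }X,Y\}.$$
In Example 2, $\nabla_wP=f'\xi(w)\,\xi\otimes\xi$.

If $\nabla R\neq0$ at a point, then $\nabla P\ne0$ there, since $\nabla_UR=K_{\nabla_UP}$. We are left with linear algebra: which Weyl tensors $W\ne0$ admit a nonzero totally symmetric $Q$ with all $Q(w,\cdot,\cdot)\in\mathfrak h_W$?

## The splitting $\mathfrak{so}(4,\mathbb C)=\Lambda^+\oplus\Lambda^-$

The purpose of this section is to describe $\mathfrak h_W$. Let $T$ be a real 4-dimensional space with metric $g$, and complexify. We identify $\mathfrak{so}(T_{\mathbb C})$ with $\Lambda^2T_{\mathbb C}$ through $X\wedge Y$ and put $\langle a,b\rangle=-\frac12\mathrm{tr}(ab)$. Since $a(Z\wedge T)U=g(T,U)aZ-g(Z,U)aT$, the trace of $a(Z\wedge T)$ is $g(aZ,T)-g(aT,Z)=2g(aZ,T)$. Hence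
$$\langle a,Z\wedge T\rangle=-g(aZ,T),\qquad\langle X\wedge Y,Z\wedge T\rangle=g(X,Z)g(Y,T)-g(X,T)g(Y,Z).\tag{5}$$
In particular $\langle\cdot,\cdot\rangle$ is nondegenerate. Evaluating both sides on a vector $Z$ one checks that
$$K_ha=ha+ah,\qquad aX\wedge Y+X\wedge aY=[a,X\wedge Y].\tag{6}$$
For the first, $h(X\wedge Y)Z+(X\wedge Y)hZ=g(Y,Z)hX-g(X,Z)hY+g(hY,Z)X-g(hX,Z)Y$. For the second, $a(X\wedge Y)Z-(X\wedge Y)aZ=g(Y,Z)aX-g(X,Z)aY+g(aY,Z)X-g(aX,Z)Y$. From the first, $\langle K_ha,b\rangle=-\frac12\mathrm{tr}(hab+ahb)$ is symmetric in $a,b$ (cyclicity of the trace), so $K_h$ is self-adjoint.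

**Lemma 1.** $\mathfrak{so}(T_{\mathbb C})=\Lambda^+\oplus\Lambda^-$ with commuting, mutually orthogonal, nondegenerate ideals, each isomorphic to $\mathfrak{sl}(2,\mathbb C)$, and these are its only simple ideals. For $x\in\Lambda^\pm$ we have $x^2=\lambda\,\mathrm{id}$, with $\lambda=0$ exactly when $\langle x,x\rangle=0$. For $x\in\Lambda^+$ and $y\in\Lambda^-$ the product $xy=yx$ is self-adjoint and traceless, and $x\otimes y\mapsto xy$ is an isomorphism of $\Lambda^+\otimes\Lambda^-$ onto the traceless self-adjoint endomorphisms of $T_{\mathbb C}$.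

*Proof.* Any two nondegenerate complex quadratic spaces of dimension 4 are isometric, so $T_{\mathbb C}=S\otimes S'$ with $\dim S=\dim S'=2$ and $g=\epsilon\otimes\epsilon'$ for area forms $\epsilon,\epsilon'$. Traceless endomorphisms of $S$ are skew for $\epsilon$. So $\Lambda^+=\mathfrak{sl}(S)\otimes1$ and $\Lambda^-=1\otimes\mathfrak{sl}(S')$ consist of skew-adjoint endomorphisms. They commute and meet only in $0$, and $3+3=6=\dim\mathfrak{so}(T_{\mathbb C})$. They are orthogonal because $\mathrm{tr}(x\otimes y)=\mathrm{tr}\,x\;\mathrm{tr}\,y=0$. As the whole form is nondegenerate, so is each restriction. If $I$ is a simple ideal, each $I\cap\Lambda^\pm$ is an ideal of the simple algebra $\Lambda^\pm$. If one is nonzero, then $I\supset\Lambda^\pm$ and $I=\Lambda^\pm$. If both are zero, $I$ commutes with everything, which is impossible since the center is zero.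

By Cayley–Hamilton, $x^2=\lambda\,\mathrm{id}$ for $x\in\Lambda^\pm$, and $\langle x,x\rangle=-2\lambda$. Finally $(xy)^*=y^*x^*=yx=xy$ and $\mathrm{tr}(xy)=0$. The map $x\otimes y\mapsto xy$ is the restriction of the isomorphism $\mathrm{End}\,S\otimes\mathrm{End}\,S'\to\mathrm{End}\,T_{\mathbb C}$, hence injective, and both sides have dimension $9$. $\square$

**Lemma 2.** For $x,a\in\Lambda^+$ and $y,b\in\Lambda^-$,
$$K_{xy}a=-\langle x,a\rangle\,y,\qquad K_{xy}b=-\langle y,b\rangle\,x .\tag{7}$$
So for traceless $h$, $K_h$ interchanges $\Lambda^\pm$ and is, up to sign, contraction with the element of $\Lambda^+\otimes\Lambda^-$ representing $h$. Every self-adjoint operator interchanging $\Lambda^\pm$ is such a $K_h$, with $h$ complex. Also $K_{\mathrm{id}}=2$.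

*Proof.* By (6), $K_{xy}a=xya+axy=(xa+ax)y$. For traceless $2\times2$ matrices $xa+ax=\mathrm{tr}_S(xa)\,\mathrm{id}=\frac12\mathrm{tr}_T(xa)\,\mathrm{id}=-\langle x,a\rangle\,\mathrm{id}$. The second formula is the same. A self-adjoint operator interchanging $\Lambda^\pm$ is determined by its block $\Lambda^+\to\Lambda^-$, so these operators form a space of dimension $9$. By (7), $h\mapsto K_h$ is injective on the 9-dimensional space of traceless $h$. $\square$

**Lemma 3.** If $\alpha\in\mathfrak{so}(T_{\mathbb C})$ and $\alpha^2=0$, then $\alpha\in\Lambda^+$ or $\alpha\in\Lambda^-$. This applies to $\alpha=a\wedge b$ when $a,b$ span a totally null plane.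

*Proof.* Write $\alpha=x+y$. The traceless part of $\alpha^2=x^2+y^2+2xy$ is $2xy$. It vanishes, so $x\otimes y=0$. If $a,b$ span a totally null plane, the image of $a\wedge b$ lies in that plane, on which $a\wedge b$ vanishes. $\square$

**Lemma 4.** A Weyl tensor, viewed as the operator $\mathcal W:X\wedge Y\mapsto W(X,Y)$, is $W^++W^-$ with $W^\pm$ self-adjoint and traceless on $\Lambda^\pm$.

*Proof.* By (5), $\langle\mathcal W(X\wedge Y),Z\wedge T\rangle=-W(X,Y,Z,T)$, so $\mathcal W$ is self-adjoint by pair symmetry. For reciprocal bases $e_i,e^i$ the elements $e_i\wedge e_j$ and $e^i\wedge e^j$ ($i<j$) are dual bases by (5). Thus $\mathrm{tr}\,L=\frac12\sum_{i,j}\langle L(e_i\wedge e_j),e^i\wedge e^j\rangle$ for every operator $L$. The two terms of $K_h(e_i\wedge e_j)$ contribute equally, so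
$$\mathrm{tr}(\mathcal WK_h)=\sum\langle\mathcal W(he_i\wedge e_j),e^i\wedge e^j\rangle=-\sum W(he_i,e_j,e^i,e^j)=0,$$
because $W$ is trace-free. If $M:\Lambda^+\to\Lambda^-$ and $N:\Lambda^+\to\Lambda^-$ are the off-diagonal blocks of $\mathcal W$ and of $K_h$ with $h$ traceless, this says $2\,\mathrm{tr}(M^*N)=0$. By Lemma 2, $N$ is arbitrary, so $M=0$, and $\mathcal W$ preserves $\Lambda^\pm$. Taking $h=\mathrm{id}$ gives $\mathrm{tr}\,W^++\mathrm{tr}\,W^-=0$.

To see that each trace is zero, choose a complex orthonormal basis $e_1,\dots,e_4$ and define $*$ by $\langle *a,b\rangle\,e_1\wedge e_2\wedge e_3\wedge e_4=a\wedge b$. Then $*$ interchanges $e_1\wedge e_2$ with $e_3\wedge e_4$, $e_1\wedge e_3$ with $e_4\wedge e_2$, and $e_1\wedge e_4$ with $e_2\wedge e_3$. So $*^2=1$ and $\mathrm{tr}\,*=0$. It commutes with the action of $\mathfrak{so}(T_{\mathbb C})$, which preserves $g$ and acts trivially on $\Lambda^4$. The modules $\Lambda^\pm$ are irreducible and not isomorphic ($\Lambda^-$ acts trivially on $\Lambda^+$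 but not on $\Lambda^-$). By Schur's lemma $*$ is a scalar on each, and since $*^2=1$ and $\mathrm{tr}\,*=0$ it is $\pm(1,-1)$. Finally
$$\mathrm{tr}(\mathcal W*)=-2\big[W(e_1,e_2,e_3,e_4)+W(e_1,e_3,e_4,e_2)+W(e_1,e_4,e_2,e_3)\big]=0$$
by the first Bianchi identity. So $\mathrm{tr}\,W^+-\mathrm{tr}\,W^-=0$, and both traces vanish. $\square$

By the second part of (6), $a\in\mathfrak{so}(T_{\mathbb C})$ acts on $W$ by $a\cdot\mathcal W=[\mathrm{ad}\,a,\mathcal W]$. Let $\mathfrak k^\pm\subset\Lambda^\pm$ be the annihilator of $W^\pm$. Since $\Lambda^+$ and $\Lambda^-$ commute, the commutator splits into blocks, and the annihilator of $W$ is $\mathfrak k^+\oplus\mathfrak k^-$.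

**Lemma 5.** Let $E\ne0$ be a self-adjoint traceless operator on $\Lambda^+$, and let $0\ne x\in\Lambda^+$ annihilate $E$, i.e. $[\mathrm{ad}\,x,E]=0$. Then the annihilator of $E$ is $\mathbb Cx$. If $x$ is null, then $E=k\langle x,\cdot\rangle x$ for some $k\neq0$. Conversely, for $x\neq0$ null and $k\ne0$, the annihilator of $k\langle x,\cdot\rangle x$ is $\mathbb Cx$. The same holds for $\Lambda^-$.

*Proof.* *Let $x$ be non-null.* Then $x$ is diagonalizable in $\mathfrak{sl}(2,\mathbb C)$, and $\mathrm{ad}\,x$ has three distinct eigenvalues with eigenlines $\mathbb Cx,\mathbb Cz,\mathbb Cz'$. Here $z,z'$ are null and span $x^\perp$, with $\langle z,z'\rangle\neq0$. $E$ commutes with $\mathrm{ad}\,x$, so it preserves these lines. Its eigenvalues on $z,z'$ agree because $\langle Ez,z'\rangle=\langle z,Ez'\rangle$. So $E=\tau$ on $x^\perp$ and, by tracelessness, $-2\tau$ on $\mathbb Cx$, with $\tau\ne0$. If $y$ annihilates $E$, then $\mathrm{ad}\,y$ preserves the eigenspace $\mathbb Cx$, so $[y,x]\in\mathbb Cx$. But $\langle[y,x],x\rangle=0$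 and $\langle x,x\rangle\ne0$, so $[y,x]=0$ and $y\in\mathbb Cx$.

*Let $x$ be null.* Then $x$ is nilpotent and $N=\mathrm{ad}\,x$ is nilpotent with a single Jordan block of size 3. Hence $E=k_0+k_1N+k_2N^2$. As $N$ is skew, self-adjointness of $E$ gives $k_1=0$, and the trace gives $k_0=0$. Now $N^2$ is self-adjoint of rank one with image $\ker N=\mathbb Cx$, so it is a multiple of $\langle x,\cdot\rangle x$. This gives the form of $E$.

*For the converse*, $[\mathrm{ad}\,y,\langle x,\cdot\rangle x]v=\langle x,v\rangle[y,x]+\langle[y,x],v\rangle x$. This symmetric product of $[y,x]$ and $x$ vanishes for all $v$ exactly when $[y,x]=0$, i.e. $y\in\mathbb Cx$. Applied to the null case above, this also shows that the annihilator there is $\mathbb Cx$. $\square$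

With $\omega_x=g(x\cdot,\cdot)$, (5) shows that
$$\text{the operator }k\langle x,\cdot\rangle x\text{ is the }(0,4)\text{-tensor }-k\,\omega_x\otimes\omega_x .\tag{8}$$

**Lemma 6.** If $W\neq0$, every $h\in\mathfrak h_W$ is traceless, and $\mathfrak h_W\subset\mathfrak k^+\otimes\mathfrak k^-\subset\Lambda^+\otimes\Lambda^-$.

*Proof.* Write $h=h_0+\frac t4\mathrm{id}$ with $h_0$ traceless. For $a\in\Lambda^\pm$ we have $K_ha\in\mathfrak k^+\oplus\mathfrak k^-$, and by Lemma 2 its $\Lambda^\pm$-component is $\frac t2a$. If $t\neq0$, then $\mathfrak k^\pm=\Lambda^\pm$ for both signs, and Lemma 5 (annihilators of nonzero operators have dimension at most 1) gives $W^\pm=0$, a contradiction. So $t=0$, and then $K_h(\Lambda^+)\subset\mathfrak k^-$ and $K_h(\Lambda^-)\subset\mathfrak k^+$. By (7) and nondegeneracy of $\langle\cdot,\cdot\rangle$ on $\Lambda^\pm$, the first inclusion means $h\in\Lambda^+\otimes\mathfrak k^-$ and the second $h\in\mathfrak k^+\otimes\Lambda^-$. The intersection is $\mathfrak k^+\otimes\mathfrak k^-$.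 $\square$

## Only types I and II carry a cubic form

For $u\neq0$ null, $\xi=g(u,\cdot)$ and $m\in u^\perp_{\mathbb C}$, with $m^\flat=g(m,\cdot)$, expanding (2) gives
$$(\xi\wedge m^\flat)\otimes(\xi\wedge m^\flat)=-\,\xi^2\wedge(m^\flat\otimes m^\flat),\qquad g((u\wedge m)Z,T)=-(\xi\wedge m^\flat)(Z,T).\tag{9}$$
Here the left side of the first formula is $\big(\xi(X)m(Y)-\xi(Y)m(X)\big)\big(\xi(Z)m(T)-\xi(T)m(Z)\big)$, and its four products are the negatives of those in (2) with $A=m^\flat\otimes m^\flat$. Also, since $\xi\otimes\xi$ is the endomorphism $X\mapsto\xi(X)u$,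
$$K_{\xi\otimes\xi}(X\wedge Y)=u\wedge\big(\xi(X)Y-\xi(Y)X\big).\tag{10}$$
These elements fill $u\wedge u^\perp$ (take $\xi(X)=1$ and $Y\in u^\perp$), which has dimension 2.

**Proposition 7.** (a) If $W=\xi^2\wedge A$ is of type I, then $\mathfrak h_W=\mathbb R\,\xi\otimes\xi$ and $W(X,Y)\cdot W=0$ for all $X,Y$.
(b) If $W\ne0$ and there is a nonzero totally symmetric real $Q\in S^3T^*$ with $Q_w:=Q(w,\cdot,\cdot)\in\mathfrak h_W$ for all $w$, then $W$ is of type I or II.

*Proof of (a).* Let $m,m'\in u^\perp_{\mathbb C}$ project to the two null lines of $V_{\mathbb C}$. A symmetric form on $V_{\mathbb C}$ is a combination of $m^\flat\otimes m^\flat$, $m'^\flat\otimes m'^\flat$ and $m^\flat\odot m'^\flat$, with traces $0$, $0$ and $2\eta(m,m')\ne0$. So $A=k\,m^\flat\otimes m^\flat+k'm'^\flat\otimes m'^\flat$, and $kk'\neq0$ by nondegeneracy. Put $x=u\wedge m$ and $y=u\wedge m'$. By (9), $W=-k\,\omega_x\otimes\omega_x-k'\omega_y\otimes\omega_y$.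

The planes spanned by $u,m$ and by $u,m'$ are totally null, so by Lemma 3 each of $x,y$ lies in $\Lambda^+$ or $\Lambda^-$. By (5), $x$ and $y$ span a 2-dimensional isotropic space. A 3-dimensional nondegenerate space contains none, so they lie in different summands, say $x\in\Lambda^+$ and $y\in\Lambda^-$. By (8), $W^+=k\langle x,\cdot\rangle x$ and $W^-=k'\langle y,\cdot\rangle y$, so $\mathfrak k^+=\mathbb Cx$ and $\mathfrak k^-=\mathbb Cy$ by Lemma 5. Since $W(X,Y)\in\mathbb Cx+\mathbb Cy$, we get $W(X,Y)\cdot W=0$. By Lemma 6, $\mathfrak h_W$ consists of real elements of one complex line, so $\dim_{\mathbb R}\mathfrak h_W\le1$. By (10), $K_{\xi\otimes\xi}(X\wedge Y)\in u\wedge u^\perp\subset\mathbb Cx+\mathbb Cy$, so $\xi\otimes\xi\in\mathfrak h_W$. $\square$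

*Proof of (b), case $W^+\ne0\neq W^-$.* Some nonzero $Q_w$ lies in $\mathfrak k^+\otimes\mathfrak k^-$, so both factors are nonzero, and by Lemma 5 $\mathfrak k^+=\mathbb Cx$ and $\mathfrak k^-=\mathbb Cy$. Again $\mathfrak h_W$ is a real line $\mathbb Rh$, and $Q=\varphi\otimes h$ with a real covector $\varphi\ne0$. Choose $w$ with $\varphi(w)=1$. Total symmetry gives
$$h(a,b)=Q(w,a,b)=Q(a,w,b)=\varphi(a)h(w,b),\qquad h(w,b)=Q(w,w,b)=Q(b,w,w)=\varphi(b)h(w,w),$$
so $h=k_0\,\varphi\otimes\varphi$ with $k_0\neq0$. By Lemma 6, $h$ is traceless, so $\varphi$ is null. Put $\xi=\varphi$ and $u=\varphi^\sharp$. Then $\xi\otimes\xi\in\mathfrak h_W$, so by (10) the 2-dimensional space $u\wedge u^\perp_{\mathbb C}$ lies in $\mathbb Cx+\mathbb Cy$, and the two are equal. All elements of $u\wedge u^\perp_{\mathbb C}$ are null by (5). Hence $x,y$ are null, and $x=u\wedge m$, $y=u\wedge m'$ with $m,m'\in u^\perp_{\mathbb C}$ independent modulo $u$. By Lemma 5, (8) and (9), with $kk'\neq0$,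
$$W=-k\,\omega_x\otimes\omega_x-k'\omega_y\otimes\omega_y=\xi^2\wedge A,\qquad A=k\,m^\flat\otimes m^\flat+k'm'^\flat\otimes m'^\flat .$$
As $[m],[m']$ form a basis of $V_{\mathbb C}$, $A$ is nondegenerate on $V_{\mathbb C}$. It is real on $V$, since $A(v,v')=-W(n,v,n,v')$ by (3). Finally $A(u,\cdot)=0$, so (4) and the vanishing of the traces of $W$ give $\mathrm{tr}\,A=0$. So $W$ is of type I.

*Case where exactly one of $W^\pm$ is nonzero*, say $W^+\ne0=W^-$. Complex conjugation permutes the two simple ideals $\Lambda^\pm$. If it interchanged them, reality of $W$ would give $W^-=\overline{W^+}\ne0$. So it preserves each. Now $\mathfrak k^-=\Lambda^-$, and some $0\neq Q_w\in\mathfrak k^+\otimes\Lambda^-$. Hence $\mathfrak k^+\ne0$, and by Lemma 5 $\mathfrak k^+=\mathbb Cx$. This line is invariant under conjugation, so we may take $x$ real. Every $h\in\mathfrak h_W$ is $h=xy$ with $y\in\Lambda^-$, and $y$ is real because $x\otimes y$ is.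

Suppose $x$ is non-null, so $x^2=\delta\,\mathrm{id}$ with $\delta\ne0$. For $h=xy$,
$$h(xa,b)=g(xyxa,b)=\delta\,g(ya,b),\qquad h(a,xb)=g(xya,xb)=-g(x^2ya,b)=-\delta\,g(ya,b).$$
So $h(xa,b)=-h(a,xb)$. This applies to each $Q_w$, and by total symmetry moving $x$ from one slot of $Q$ to another changes the sign. Going around the three slots,
$$Q(xa,b,c)=-Q(a,xb,c)=Q(a,b,xc)=-Q(xa,b,c).$$
So $Q(xa,b,c)=0$ for all $a,b,c$. As $x$ is invertible, $Q=0$, a contradiction.

Hence $x$ is null, $x^2=0$, and by Lemma 5 and (8) $W$ is a nonzero multiple of $\omega_x\otimes\omega_x$, a real one because $W$ and $x$ are real. After rescaling $x$, $W=\varepsilon\,\omega_x\otimes\omega_x$ with $\varepsilon=\pm1$. This is type II. $\square$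

**Consequence.** If $\nabla W=0\neq W$ and $\nabla R\ne0$ at some point, then $Q=\nabla P\ne0$ there, and Steps 1 and 2 with Proposition 7(b) show that $W$ is of type I or II at that point. Parallel transports are linear isometries carrying $W$ to $W$, so $W$ is of the same type everywhere.

## Chern–Weil forms vanish identically

A natural way to forbid a compact manifold is to integrate an invariant quadratic polynomial in the curvature, as for the Euler and Pontryagin forms, and to compare with topology. For our two types this gives no information, because all such 4-forms are identically zero. Let $b$ be an invariant symmetric bilinear form on $\mathfrak{so}(T_{\mathbb C})$, and consider the 4-form $b(R\wedge R)$.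

In type I, Proposition 7(a), (1) and $R(X,Y)\cdot W=0$ give $K_P(X\wedge Y)\cdot W=0$, so $P=f\,\xi\otimes\xi$. By (2) and (10), $R(X,Y)=0$ whenever $X,Y\in u^\perp$. So $R=\xi\wedge\rho$, where $\rho(Y)=R(n,Y)$ and $\xi(n)=1$, and any expression quadratic in $R$ contains $\xi\wedge\xi=0$.

In type II, $W(X,Y)=\varepsilon\,\omega(X,Y)B$. Moreover $B$ annihilates $\omega$, since $\omega(BX,Y)+\omega(X,BY)=g(B^2X,Y)-g(B^2X,Y)=0$. So again $K_P(X\wedge Y)\cdot W=0$ and $P\in\mathfrak h_W$. By Lemma 3 we may label the ideals so that $B\in\Lambda^+$. Then $W^-=0$, $\mathfrak k^+=\mathbb CB$, and Lemma 6 gives $P=By$ with $y\in\Lambda^-$. With $\omega_y=g(y\cdot,\cdot)$, (7) and (5) give $K_P(X\wedge Y)=\omega(X,Y)\,y+\omega_y(X,Y)\,B$, hence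
$$R=(\varepsilon\,\omega+\omega_y)\otimes B+\omega\otimes y .$$
Invariance gives $b([x,x'],y)=-b(x',[x,y])=0$ for $x,x'\in\Lambda^+$, so $b(\Lambda^+,\Lambda^-)=0$. By Schur's lemma $b$ is a multiple of $\langle\cdot,\cdot\rangle$ on $\Lambda^+$. As $\langle B,B\rangle=0$, what remains of $b(R\wedge R)$ is $b(y,y)\,\omega\wedge\omega$, and $\omega\wedge\omega=0$ because $\omega$ has nonzero kernel.

So any invariant expression quadratic in $R$ loses the constant part of the curvature ($A$, or $\varepsilon$). We need a 4-form that is *linear* in the curvature, and a primitive for it. This is what the coordinate computations offered.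

## A null complement to a parallel null vector field

**Proof of Theorem 2(A).**

**Step A1: $B$ is well defined.** The purpose is to extract the only remaining curvature. Since $\nabla u=0$, we have $d\xi=0$ and $R(\cdot,\cdot)u=0$. By pair symmetry $R(\cdot,\cdot,X,Y)=0$ for $X,Y\in u^\perp$, and $R(u,\cdot,\cdot,\cdot)=0$. Hence $R(n,v,n,v')$ with $v,v'\in u^\perp$ does not change if $n$ is replaced by $n+w$ with $w\in u^\perp$, or if multiples of $u$ are added to $v,v'$. So $B$ is well defined, and it is self-adjoint by pair symmetry. Since $u$ is parallel, $\nabla$ induces connections on $u^\perp$ and $V$, compatible with the projection, and $\eta,\mu,J$ are parallel. Note that $J$ is skew. As $B$ and $q$ are self-adjoint, $[B,q]$ is skew, so it is a multiple of $J$ and $\kappa$ is defined.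

**Step A2: the complement and its turning.** The purpose is to set up the global forms. By a partition of unity there is a vector field $n'$ with $g(u,n')=1$. Then $n=n'-\frac12g(n',n')u$ satisfies $g(u,n)=1$ and $g(n,n)=0$. Put $\nu=g(n,\cdot)$ and
$$e(X)=[X-\xi(X)n],\qquad\beta(X)=[\nabla_Xn].$$
Both are $V$-valued 1-forms: $\xi(X-\xi(X)n)=0$, and $g(\nabla_Xn,u)=0$ because $g(n,u)=1$ and $\nabla u=0$. Also $g(\nabla_Xn,n)=0$. Let
$$\Omega=\nu\wedge\xi\wedge\mu(e,e),\qquad\mu(e,e)(X,Y)=\mu(eX,eY).$$
For $v_1,v_2\in\{u,n\}^\perp$, $\Omega(u,n,v_1,v_2)=\mu([v_1],[v_2])$, since $\nu(u)=\xi(n)=1$ and the other values of $\nu,\xi$ on this basis, as well as $e(u),e(n)$, vanish. The Gram determinant of $(u,n,v_1,v_2)$ is minus that of $(v_1,v_2)$. So $\Omega$ is a metric volume form.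

**Step A3: structure equations.** The purpose is to express derivatives of $e,\beta,\nu$ through these forms and $B$:
$$d^\nabla e=\xi\wedge\beta,\qquad d^\nabla\beta=-\xi\wedge Be,\qquad d\nu=\eta(\beta\wedge e).\tag{11}$$
For the first, $d^\nabla(\mathrm{id})=0$ because the torsion is zero, and $d^\nabla(\xi\otimes n)(X,Y)=d\xi(X,Y)\,n+\xi(Y)\nabla_Xn-\xi(X)\nabla_Yn=-(\xi\wedge\nabla n)(X,Y)$. Subtract and project to $V$.

For the second, $d^\nabla\beta=[R(\cdot,\cdot)n]$. Write $X=\xi(X)n+X'$ and $Y=\xi(Y)n+Y'$ with $X',Y'\in u^\perp$, so that $eX=[X']$ and $eY=[Y']$. For $T\in u^\perp$,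
$$R(X,Y,n,T)=\xi(X)R(n,Y',n,T)-\xi(Y)R(n,X',n,T)=-\xi(X)\,\eta(BeY,[T])+\xi(Y)\,\eta(BeX,[T]).$$
For the third, $\nabla_Xn\in\{u,n\}^\perp$ gives $g(\nabla_Xn,Y)=\eta(\beta X,eY)$. Then $d\nu(X,Y)=g(\nabla_Xn,Y)-g(\nabla_Yn,X)$ by zero torsion.

**Step A4: which pairing of $e$ with $\beta$ to use.** The purpose is to differentiate $\Psi=q(e\wedge\beta)$, where $q(a,b)=\eta(qa,b)$. For a parallel bilinear form, $dq(\sigma\wedge\tau)=q(d^\nabla\sigma\wedge\tau)-q(\sigma\wedge d^\nabla\tau)$. Since $q$ is symmetric, $q(\beta\wedge\beta)=0$. By (11),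
$$d\Psi=\xi\wedge q(\beta\wedge\beta)+q(e\wedge\xi\wedge Be)=-\xi\wedge q(e\wedge Be).$$
Moreover
$$q(e\wedge Be)(X,Y)=\eta(qeX,BeY)-\eta(qeY,BeX)=\eta([B,q]eX,eY)=\kappa\,\mu(eX,eY),$$
so $d\Psi=-\kappa\,\xi\wedge\mu(e,e)$. Symmetry of $q$ was needed here to remove $\xi\wedge q(\beta\wedge\beta)$, a term we cannot control since $\beta$ depends on the choice of $n$.

**Step A5: the term $d\nu\wedge\Psi$ vanishes.** The purpose is to use the last hypothesis, $\mathrm{tr}\,q=0$. In a local frame of $V$, moving $\beta^l$ past two 1-forms,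
$$d\nu\wedge\Psi=\eta_{ij}q_{kl}\,\beta^i\wedge e^j\wedge e^k\wedge\beta^l=\eta_{ij}q_{kl}\,\beta^i\wedge\beta^l\wedge e^j\wedge e^k .$$
Only $i\ne l$ and $j\ne k$ contribute. The index choices $(i,l;j,k)=(1,2;1,2)$, $(2,1;2,1)$, $(1,2;2,1)$, $(2,1;1,2)$ give
$$d\nu\wedge\Psi=(\eta_{11}q_{22}+\eta_{22}q_{11}-2\eta_{12}q_{12})\,\beta^1\wedge\beta^2\wedge e^1\wedge e^2 .$$
The coefficient is $\det(\eta_{ij})\,\mathrm{tr}\,q=0$. With $q=\mathrm{id}$ it would be $2\det(\eta_{ij})$, and an uncontrolled term in $\beta^1\wedge\beta^2$ would remain.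

**Step A6: the exact form.** Combining A4 and A5,
$$d(\nu\wedge\Psi)=d\nu\wedge\Psi-\nu\wedge d\Psi=\kappa\,\nu\wedge\xi\wedge\mu(e,e)=\kappa\,\Omega .\tag{12}$$
$\Omega$ orients $M$, and for compact $M$ Stokes' theorem gives $\int_M\kappa\,\mathrm{dvol}=0$. This proves (A). $\square$

## A null complement to a parallel null plane field

**Proof of Theorem 2(B).**

**Step B1: $D$ is a totally null parallel plane field.** The 2-form $\omega\neq0$ has even rank, and rank 4 is excluded by $B^2=0$, so $B$ has rank 2. Skewness gives $\ker B=(\mathrm{im}\,B)^\perp$, and $B^2=0$ gives $\mathrm{im}\,B\subset\ker B$. Both have dimension 2, so $D=\mathrm{im}\,B=D^\perp$. It is parallel since $B$ is. Also $\omega$ has kernel $D$ and is nondegenerate on $TM/D$. Since $[R(X,Y),B]=0$,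
$$R(X,Y,BZ,T)=-R(X,Y,Z,BT),\qquad R(X,Y,BZ,BT)=-R(X,Y,Z,B^2T)=0 .\tag{13}$$

**Step B2: totally null complements exist globally.** Let $H_0$ be any complement of $D$, e.g. the orthogonal one for an auxiliary Riemannian metric. The pairing $g:D\times H_0\to\mathbb R$ is nondegenerate: a vector of $H_0$ orthogonal to $D$ lies in $D^\perp=D$, hence is zero, and the dimensions agree. So $S:H_0\to D$ is defined by $g(Sh,h')=-\frac12g(h,h')$, and
$$g(h+Sh,h'+Sh')=g(h,h')-\tfrac12g(h,h')-\tfrac12g(h,h')+0=0 .$$
Thus $H=\{h+Sh:h\in H_0\}$ is a smooth global totally null complement of $D$.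

**Step B3: $c$ does not depend on the complement.** Let $H,H'$ be totally null complements at a point. Then $H'=\{h+Lh:h\in H\}$ with $L:H\to D$, and nullity of $H'$ makes $g(L\cdot,\cdot)$ skew on $H$. So it is a multiple $r\,\omega|_H=r\,g(B\cdot,\cdot)|_H$. As $D$ and $H$ are dually paired, $L=rB|_H$. By (13),
$$R(X,Y,h_1+rBh_1,h_2+rBh_2)=R(X,Y,h_1,h_2)+r\big[R(X,Y,Bh_1,h_2)+R(X,Y,h_1,Bh_2)\big]=R(X,Y,h_1,h_2).$$
The same holds in the first pair by pair symmetry. Also $\omega(h_1+rBh_1,h_2+rBh_2)=\omega(h_1,h_2)\neq0$. A change of basis of the plane multiplies numerator and denominator of $c$ by the same squared determinant. So $c$ is well defined, and it is smooth.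

**Step B4: the turning form $\gamma$.** Fix a global totally null complement $H$, and let $p:TM\to D$ be the projection along $H$. The endomorphism $(\nabla_Xp)Y=\nabla_X(pY)-p\nabla_XY$ takes values in $D$ and vanishes for $Y$ in $D$, because $D$ is parallel. As $H$ and $D$ are totally null, $g(Y,Y')=g(pY,Y')+g(Y,pY')$. Differentiating, $g((\nabla_Xp)Y,Y')$ is skew in $Y,Y'$. It vanishes if $Y$ or $Y'$ lies in $D$, so it is a multiple of $\omega(Y,Y')$. Hence
$$\nabla_Xp=\gamma(X)\,B$$
for a smooth global 1-form $\gamma$.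

**Step B5: $d\gamma$ on $H$ is curvature.** As $B$ is parallel, the Ricci identity for $p$ gives $d\gamma(X,Y)\,B=[R(X,Y),p]$. For $Z,T\in H$ we have $pZ=0$, and $g(pU,T)=g(U,T)$ for all $U$ because $pT=0$. So $d\gamma(X,Y)\,\omega(Z,T)=-g(pR(X,Y)Z,T)=-R(X,Y,Z,T)$. For a basis $h_1,h_2$ of $H$,
$$d\gamma(h_1,h_2)=-c\,\omega(h_1,h_2).\tag{14}$$

**Step B6: a 2-form completing $\gamma$.** Let $\varpi$ be the area form on $D$ with $\varpi(BX,BY)=\omega(X,Y)$. It is well defined because $B$ induces an isomorphism $TM/D\to D$ and $\omega(D,\cdot)=0$, and it is parallel. Put $\Theta(X,Y)=\varpi(pX,pY)$. Then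
$$(\nabla_X\Theta)(Y,Z)=\gamma(X)\,\Theta'(Y,Z),\qquad\Theta'(Y,Z)=\varpi(BY,pZ)+\varpi(pY,BZ),$$
where $\Theta'$ is a 2-form. Since $\nabla$ is torsion-free, $d\Theta(X,Y,Z)$ is the cyclic sum of $(\nabla_X\Theta)(Y,Z)$, so $d\Theta=\gamma\wedge\Theta'$. The point is that $\gamma\wedge d\Theta=0$, although $\Theta$ itself is in general not closed.

**Step B7: the exact form.** By B6, $d(\gamma\wedge\Theta)=d\gamma\wedge\Theta$. Since $\Theta(H,\cdot)=0$, for $d_1,d_2\in D$ equation (14) gives
$$(d\gamma\wedge\Theta)(h_1,h_2,d_1,d_2)=d\gamma(h_1,h_2)\,\Theta(d_1,d_2)=-c\,(\omega\wedge\Theta)(h_1,h_2,d_1,d_2).$$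
Put $\Omega=\omega\wedge\Theta$ and $w=\omega(h_1,h_2)\ne0$. On $(h_1,h_2,Bh_1,Bh_2)$ the form $\Omega$ takes the value $\omega(h_1,h_2)\,\varpi(Bh_1,Bh_2)=w^2$. The only nonzero inner products in this basis are $g(h_1,Bh_2)=-w$ and $g(h_2,Bh_1)=w$, so its Gram determinant is $w^4$. Thus $\Omega$ is a metric volume form, and
$$d(\gamma\wedge\Theta)=-c\,\Omega .\tag{15}$$
$\Omega$ orients $M$, and Stokes' theorem gives $\int_Mc\,\mathrm{dvol}=0$ for compact $M$. This proves (B). $\square$

## From types to nonzero constants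

**Proof of Theorem 1.** Let $M$ be compact with $\dim M=4$ and $\nabla W=0\neq W$.

**Step T1: type I is impossible.** *Global data on a finite cover.* By Proposition 7(a), $\mathfrak h_W=\mathbb R\,\xi\otimes\xi$, so the line $\mathbb R\xi$ is determined by $g$ and $W$. Given $\xi$, (3) gives $A(v,v')=-W(n,v,n,v')$. So the pair $(u,A)$ is unique up to $(ku,k^{-2}A)$. View $A$ as an endomorphism of $V$. Its determinant is nonzero and scales by $k^{-4}$, so we may normalize $|\det A|=1$. Then $u$ is unique up to sign and $A$ is unique. Parallel transports preserve $g$ and $W$, hence $\{\pm u\}$ and $A$.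

In a normal ball, radial parallel transport of a choice of $u$ at the center gives a smooth field with values in $\{\pm u\}$. By continuity, parallel transport of it along any curve in the ball stays on it, so it is parallel. Hence transport of $u$ around loops defines a homomorphism $\pi_1(M)\to\{\pm1\}$, and the orientation of the plane bundle $V$ defines another. The cover given by their common kernel has degree at most $4$, so it is compact. Replacing $M$ by it, we may assume that $u$ is a global null parallel vector field, that $V$ is oriented, and that $A$ is a parallel traceless self-adjoint endomorphism of $V$ with $\det A=\pm1$ constant.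

*The curvature.* We have $R(X,Y)\cdot W=0$, and $W(X,Y)\cdot W=0$ by Proposition 7(a). By (1), $K_P(X\wedge Y)\cdot W=0$, so $P\in\mathfrak h_W$, that is, $P=f\,\xi\otimes\xi$ with a function $f$. By (2) and (10), $R(X,Y)=0$ for $X,Y\in u^\perp$. With $n$ null, $\xi(n)=1$ and $v,v'\in u^\perp$, the only term of (1) with $P$ that survives on $(n,v,n,v')$ is $-P(n,n)g(v,v')$, so
$$R(n,v,n,v')=-A(v,v')-f\,g(v,v').$$
Thus the hypotheses of Theorem 2(A) hold, with $B=A+f\,\mathrm{id}$.

*The choice of $q$.* The parallel traceless self-adjoint $q=A$ commutes with $B$ and gives $\kappa=0$. Take instead $q=AJ$, which is parallel. For traceless $2\times2$ matrices $AJ+JA=\mathrm{tr}(AJ)\,\mathrm{id}$. This is zero, because $A$ is self-adjoint and $J$ skew: $\mathrm{tr}(AJ)=\mathrm{tr}((AJ)^*)=-\mathrm{tr}(JA)=-\mathrm{tr}(AJ)$. So $q^*=-JA=AJ=q$ and $\mathrm{tr}\,q=0$. Since $A^2=-(\det A)\,\mathrm{id}$, and $f\,\mathrm{id}$ drops out of the commutator,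
$$[B,q]=A\,AJ-AJA=2A^2J=-2(\det A)\,J .$$
So $\kappa=-2\det A=\mp2$ is a nonzero constant, contradicting $\int_M\kappa\,\mathrm{dvol}=0$. (In the type I coordinate computation, $\det A=-1$, $\kappa=2$ and $q=AJ$ is the symmetric off-diagonal pairing used there.)

**Step T2: type II is impossible.** Here $W=\varepsilon\,\omega\otimes\omega$. This determines $\varepsilon$, the sign of $W(X,Y,X,Y)$ wherever it is nonzero, and it determines $\omega$ up to sign. So parallel transports preserve $\{\pm\omega\}$. By the argument of T1, on a cover of degree at most $2$, again compact, $\omega$ is a global parallel 2-form satisfying the hypotheses of Theorem 2(B). Let $h_1,h_2$ be a basis of a totally null complement of $D$. Every term of (1) containing $P$ vanishes on $(h_1,h_2,h_1,h_2)$, because it has a factor $g(h_i,h_j)=0$. Hence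
$$R(h_1,h_2,h_1,h_2)=W(h_1,h_2,h_1,h_2)=\varepsilon\,\omega(h_1,h_2)^2,$$
that is, $c=\varepsilon$ is a nonzero constant. This contradicts $\int_Mc\,\mathrm{dvol}=0$.

**Step T3: conclusion.** By T1 and T2, and since the type is the same at all points, $W$ is not of type I or II. If $\nabla R$ were nonzero somewhere, the consequence of Proposition 7 would put $W$ in one of these types. So $\nabla R=0$ identically. An ECS manifold has $\nabla W=0$, $W\ne0$ and $\nabla R\neq0$, so no compact four-dimensional ECS manifold exists. $\square$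

## The volume density of a noncompact ECS four-manifold

**Remark.** Without compactness, the same computation shows that on every four-dimensional ECS manifold the volume density is $d\Phi$ for a twisted (odd) 3-form $\Phi$. Indeed, the consequence of Proposition 7 puts $W$ in type I or II. The constructions in T1 and T2, which used compactness only to integrate, together with (12) and (15) give a metric volume form $\Omega=d\hat\Phi$ on a finite normal cover with deck group $G$ (divide by the nonzero constant). Each $\sigma\in G$ is an isometry, so $\sigma^*\Omega=\mathrm{sgn}(\sigma)\,\Omega$ with $\mathrm{sgn}(\sigma)=\pm1$. The average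
$$\frac1{|G|}\sum_{\sigma\in G}\mathrm{sgn}(\sigma)\,\sigma^*\hat\Phi$$
has differential $\Omega$ and is multiplied by $\mathrm{sgn}(\tau)$ under each $\tau\in G$. So it descends to the required twisted form.
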